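# Palindromic fixed points and class $\mathcal P$ when the incidence matrix avoids $0$ and roots of unity

## 1. An equivalence for palindromic fixed points

Throughout, $\mathcal A$ is a finite alphabet and $d=|\mathcal A|$. All terms used here are defined in Section 2.

**Theorem 1.** Let $d\ge 2$, let $\sigma$ be a primitive morphism on $\mathcal A^*$, let ${\bf x}=\sigma({\bf x})$, and suppose

(H) neither $0$ nor any root of unity is an eigenvalue of the incidence matrix $M$ of $\sigma$.

The following are equivalent:

- (i) ${\bf x}$ is palindromic;
- (ii) the set $L$ of factors of ${\bf x}$ is closed under reversal;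
- (iii) some power $\sigma^k$, $k\ge 1$, has a conjugate in class $\mathcal P$.

In plain words: suppose that an infinite word is produced by iterating a substitution, and that it contains infinitely many palindromes. Is there a visible reason in the substitution itself? Class $\mathcal P$ is such a reason: it consists of morphisms whose images are assembled from palindromes in a way that forces palindromes in the fixed point. The theorem says that, under (H), this is the only reason, up to taking a power and conjugating.

The theorem answers a question from Sébastien Labbé, "A counterexample to a question of Hof, Knill and Simon", arXiv:1307.1589 (2013). The starting point is the following corrected form of a question of Hof, Knill and Simon.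

**Conjecture.** Let ${\bf x}$ be a fixed point of a primitive morphism. If ${\bf x}$ is palindromic, then there exists $\varphi\in\mathrm{Stab}({\bf x})$, $\varphi\ne\mathrm{Id}$, that has a conjugate in class $\mathcal P$.

The following result is known, and we quote it without proof: there is a counterexample on a ternary alphabet, a palindromic fixed point ${\bf x}_\gamma$ of a primitive morphism $\gamma$ such that no $\varphi\in \mathrm{Stab}({\bf x}_\gamma)\setminus\{\mathrm{Id}\}$ has a conjugate in class $\mathcal P$. The characteristic polynomial of the incidence matrix of $\gamma$ is $(x-1)(x^2-2x-1)$, which is reducible. The problem asks whether there is a counterexample with an irreducible characteristic polynomial. The answer is no.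

**Answer to the problem.** If $\sigma$ is primitive, the characteristic polynomial of its incidence matrix is irreducible over $\mathbb Q$, and ${\bf x}=\sigma({\bf x})$ is palindromic, then some $\varphi\in\mathrm{Stab}({\bf x})\setminus\{\mathrm{Id}\}$ has a conjugate in class $\mathcal P$. If $d\ge2$, one can take $\varphi$ to be a power of $\sigma$.

We shall also prove that (H) is not padding.

**Proposition 2.** In (i)$\Rightarrow$(iii) neither exclusion in (H) can be dropped: (a) the morphism $\gamma$ of the known result has eigenvalue $1$, does not have eigenvalue $0$, and no power $\gamma^n$, $n\ge1$, has a conjugate in class $\mathcal P$; (b) there is a ternary primitive morphism with characteristic polynomial $x(x^2-13x+6)$ and a palindromic fixed point, no power of which has a conjugate in class $\mathcal P$.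

## 2. Class $\mathcal P$, conjugacy, incidence matrices

The reversal of a word $u$ is written $\tilde u$, and $u$ is a palindrome if $u=\tilde u$; the empty word counts as one. A running example is the Fibonacci morphism $\phi:\ a\mapsto ab,\ b\mapsto a$, with fixed point $abaababaabaab\cdots$.

**Definition (class $\mathcal P$).** A morphism $\varphi:\mathcal A^*\to\mathcal A^*$ is in class $\mathcal P$ if there are a palindrome $p$ and, for every letter $\alpha$, a palindrome $q_\alpha$ with $\varphi(\alpha)=p\,q_\alpha$. The same $p$ serves all letters. For $\phi$: $p=a$, $q_a=b$, $q_b$ empty.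

**Definition (conjugate morphisms).** Morphisms $\varphi,\psi$ are conjugate if there is a word $w$ such that either $w\psi(\alpha)=\varphi(\alpha)w$ for all $\alpha\in\mathcal A$, or $\psi(\alpha)w=w\varphi(\alpha)$ for all $\alpha\in\mathcal A$. For instance $\psi:\ a\mapsto ba,\ b\mapsto a$ is conjugate to $\phi$ with $w=a$, since $a\cdot ba=ab\cdot a$ and $a\cdot a=a\cdot a$. This $\psi$ is not in class $\mathcal P$: the common prefix $p$ of $ba$ and $a$ would have to be empty, and $ba$ is not a palindrome. So "has a conjugate in class $\mathcal P$" really is weaker than "is in class $\mathcal P$". Counting letters on both sides of the defining equation shows that $\varphi(\alpha)$ and $\psi(\alpha)$ contain the same number of each letter; in particular $|\varphi(\alpha)|=|\psi(\alpha)|$.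

**Definition (palindromic word, stabilizer).** An infinite word is palindromic if it has infinitely many distinct palindromic factors; equivalently, since the alphabet is finite, if it has palindromic factors of arbitrarily large length. $\mathrm{Stab}({\bf x})$ is the set of morphisms $\varphi$ with $\varphi({\bf x})={\bf x}$. If $\sigma({\bf x})={\bf x}$, all powers of $\sigma$ are in it.

**Definition (incidence matrix, primitive).** $M_{\alpha\beta}$ is the number of occurrences of $\alpha$ in $\varphi(\beta)$. Writing $\Psi(u)\in\mathbb Z^{\mathcal A}$ for the vector of letter counts of $u$, we have $\Psi(\varphi(u))=M\Psi(u)$, and $\varphi^n$ has matrix $M^n$. The morphism is primitive if some power of $M$ has only positive entries. For $\phi$, $M=\begin{pmatrix}1&1\\1&0\end{pmatrix}$, $M^2>0$, and the characteristic polynomial $x^2-x-1$ is irreducible.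

**Definition (mirror morphism).** $\tilde\varphi$ is the morphism $\alpha\mapsto\widetilde{\varphi(\alpha)}$. Then $\tilde\varphi(u)=\widetilde{\varphi(\tilde u)}$ for every word $u$, and the mirror of $\varphi^k$ is $\tilde\varphi^{\,k}$. For $\phi$, the mirror is $a\mapsto ba$, $b\mapsto a$, the morphism $\psi$ above.

## 3. Irreducible characteristic polynomials satisfy (H)

Let us see why Theorem 1 settles the problem. Let $\sigma$ be primitive with irreducible characteristic polynomial $\chi$ and palindromic fixed point ${\bf x}$.

*The case $d\ge2$.* Since $\chi$ is irreducible of degree $d\ge2$, it is not divisible by $x$, so $\chi(0)\neq0$. Suppose a root of unity $\zeta$ were a root of $\chi$. Then $\chi$, monic and irreducible, is the minimal polynomial of $\zeta$, a cyclotomic polynomial, so all eigenvalues of $M$ have modulus $1$. But choose $r$ with $M^r>0$. The entries of $M^r$ are integers $\ge1$, so its row sums are at least $d\ge2$, hence the row sums of $M^{rn}$ are at least $d^n$. If all eigenvalues of $M$ had modulus at most $1$, the Jordan form would bound the entries of $M^{n}$ by a polynomial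 in $n$, a contradiction. So the spectral radius of $M$ is $>1$, and (H) holds. Now (i)$\Rightarrow$(iii) gives $\sigma^k\in\mathrm{Stab}({\bf x})$ with a conjugate in class $\mathcal P$, and $\sigma^k\ne\mathrm{Id}$ because $M^k$ has spectral radius $>1$.

*The case $d=1$.* Then ${\bf x}=a^\omega$, and $a\mapsto aa$ lies in $\mathrm{Stab}({\bf x})\setminus\{\mathrm{Id}\}$. It is in class $\mathcal P$ with $p$ empty. $\square$

From now on the only task is Theorem 1, and then Proposition 2.

## 4. Fibonacci and Thue–Morse by hand

*Fibonacci.* Here $\phi$ itself is in class $\mathcal P$, so (iii) holds with $k=1$. The relation to keep in mind is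
$$\phi(\alpha)\,a=a\,\tilde\phi(\alpha)\qquad(\alpha\in\{a,b\}),$$
which says that $\phi$ and its own mirror are conjugate, by the palindrome $a$.

*Thue–Morse.* Let $\eta:\ a\mapsto ab,\ b\mapsto ba$. Then $\eta^2:\ a\mapsto abba,\ b\mapsto baab$ is in class $\mathcal P$ with $p$ empty. But $\eta$ has no conjugate in class $\mathcal P$. Indeed, suppose $w\psi(\alpha)=\eta(\alpha)w$ for both letters and $w$ is non-empty; then $w$ begins with $a$ (take $\alpha=a$) and with $b$ (take $\alpha=b$), which is absurd. If $\psi(\alpha)w=w\eta(\alpha)$ and $w$ is non-empty, then $w$ ends with $b$ and with $a$, again absurd. So $w$ is empty and $\psi=\eta$. Finally $\eta\notin\mathcal P$: a common prefix of $ab$ and $ba$ is empty, and $ab$ is not a palindrome. So passing to a power can matter.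

The matrix of $\eta$ is $\begin{pmatrix}1&1\\1&1\end{pmatrix}$ with eigenvalues $0,2$, so (H) fails here although (iii) holds: (H) is a hypothesis of the theorem, not a consequence of (iii). For later, note what the eigenvalue $0$ does to letter counts: the fixed point is a concatenation of blocks $ab$, $ba$, so for every factor $u$ the difference of the numbers of $a$'s and $b$'s is at most $2$ in absolute value. Lemma 3 below says that (H) forbids exactly this behaviour.

*A plan read off from Fibonacci.* If $L$ is closed under reversal, then $\tilde\sigma$ acts on the same language as $\sigma$. We aim to prove that some power of $\sigma$ is conjugate to its own mirror, as happens for $\phi$. That this suffices for class $\mathcal P$ is a computation with words, Lemma 5. The real work is to get the conjugacy.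

## 5. The two-sided system of ${\bf x}$ and its complexity

From here to the end of Section 11, $\sigma,{\bf x},M,L$ are as in Theorem 1 and (H) holds. Fix $r$ with $M^r>0$. The morphism $\sigma$ is non-erasing: if $\sigma(a)$ were empty, the column $a$ of $M$, hence of $M^r$, would be zero.

**Growth.** Every column of $M^r$ has sum at least $d$, so $|\sigma^{rn}(a)|\ge d^n$. As $\sigma$ is non-erasing, lengths never decrease, and $|\sigma^n(a)|\to\infty$ for every letter $a$.

**Uniform recurrence.** We show that every $u\in L$ occurs in every sufficiently long word of $L$. Since ${\bf x}=\sigma^n({\bf x})$, the words $\sigma^n({\bf x}_0)$ are prefixes of ${\bf x}$ of unbounded length. So every letter occurs in ${\bf x}$ (look at $\sigma^r({\bf x}_0)$), and $u$ occurs in some $\sigma^n({\bf x}_0)$. As $\sigma^r(a)$ contains ${\bf x}_0$ for every letter $a$, the word $u$ occurs in $\sigma^{n+r}(a)$ for every $a$. Let $B=\max_a|\sigma^{n+r}(a)|$. The word ${\bf x}=\sigma^{n+r}({\bf x})$ is a concatenation of blocks $\sigma^{n+r}(a)$ of length at most $B$, so any window of length $2B$ contains a complete block,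 hence $u$.

In particular $u$ occurs infinitely often in ${\bf x}$, so every word of $L$ extends in $L$ by a letter on each side. Also $\sigma(L)\subset L$, since ${\bf x}=\sigma({\bf x})$.

**Definition (two-sided system).** $X$ is the set of $y\in\mathcal A^{\mathbb Z}$ all of whose factors lie in $L$; $S$ is the shift, $(Sy)_i=y_{i+1}$; and $(Ry)_i=y_{-1-i}$. For non-erasing $\varphi$ put $\varphi(y)=\cdots\varphi(y_{-1}).\varphi(y_0)\varphi(y_1)\cdots$, the dot standing just before index $0$.

The set $X$ is non-empty, since words of $L$ extend on both sides. By uniform recurrence every $y\in X$ has exactly $L$ as its set of factors. Clearly $\sigma(X)\subset X$, and $X$ is compact. We use three identities: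
$$\varphi(Sy)=S^{|\varphi(y_0)|}\varphi(y),\qquad RS=S^{-1}R,\qquad R\varphi R=\tilde\varphi .$$
The first is clear. For the second, $(RSy)_i=(Sy)_{-1-i}=y_{-i}$ and $(S^{-1}Ry)_i=(Ry)_{i-1}=y_{-i}$. For the third, $Ry=\cdots y_1y_0.y_{-1}y_{-2}\cdots$, so $\varphi(Ry)=\cdots\varphi(y_1)\varphi(y_0).\varphi(y_{-1})\cdots$, and reversing about the dot gives $\cdots\widetilde{\varphi(y_{-1})}.\widetilde{\varphi(y_0)}\,\widetilde{\varphi(y_1)}\cdots=\tilde\varphi(y)$.

Let $\pi(n)=|L\cap\mathcal A^n|$.

**(F1)** *There is a constant $C$ with $\pi(n)\le Cn$ for all $n\ge1$.*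

*Proof.* Let $K=\max_a|\sigma(a)|$. First we compare lengths of images: as $\sigma^r(a)$ contains $b$, for all $a,b,m$
$$|\sigma^m(b)|\le|\sigma^{m+r}(a)|\le K^r|\sigma^m(a)|.$$
For $n\ge2$ let $m$ be least with $\min_a|\sigma^m(a)|\ge n$. Then $m\ge1$, because $\min_a|\sigma^0(a)|=1<n$, and $\min_a|\sigma^{m-1}(a)|<n$. Hence
$$\max_a|\sigma^m(a)|\le K\max_a|\sigma^{m-1}(a)|\le K^{r+1}\min_a|\sigma^{m-1}(a)|<K^{r+1}n .$$
A word of length $n$ in $L$ occurs in ${\bf x}=\sigma^m({\bf x})$. It starts inside some block $\sigma^m(b)$ and, as blocks have length at least $n$, ends no later than the end of the next block $\sigma^m(c)$. So it is determined by $bc\in L$ and a starting position, and $\pi(n)\le d^2K^{r+1}n$. Also $\pi(1)=d$. Take $C=d^2K^{r+1}$. $\square$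

## 6. Symmetric points are not enough

Here is the first thing one would try. Suppose ${\bf x}$ is palindromic. Infinitely many palindromes in $L$ have lengths of the same parity; centring them at the origin and using compactness gives a point $y\in X$ with $Ry=y$ (even lengths) or $Ry=Sy$ (odd lengths, where $y_{-i}=y_i$ means $(Ry)_i=y_{-1-i}=y_{1+i}$). Then, up to a shift,
$$R\,\sigma(y)=\tilde\sigma(Ry)=\tilde\sigma(y).$$
So $\sigma(y)$ and $\tilde\sigma(y)$ are mirror images of each other. To extract a conjugacy we want them to be *shifts* of each other, for then one bi-infinite word is cut both into blocks $\sigma(y_p)$ and into blocks $\tilde\sigma(y_p)$, with the same letters $y_p$ in the same order. That would need $\sigma(y)$ to be symmetric up to a shift, and the symmetry of $y$ gives no such thing. This is where the attempt stops: $\sigma$ need not respect the symmetric points.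

There is a second difficulty behind the first. Suppose that $\sigma(y)=S^j\tilde\sigma(y)$ with $j\ge 0$, and compare the two cuttings. At the $p$-th block the offset is bridged by a word $w_p$ of length $j$, with $\tilde\sigma(y_p)w_{p+1}=w_p\sigma(y_p)$. A conjugacy needs one word $w$ for all $p$. Counting letters shows that $\Psi(w_{p+1})=\Psi(w_p)$, since $\sigma(y_p)$ and $\tilde\sigma(y_p)$ have the same letters; but the *order* of the letters in $w_p$ is not controlled by this. In Section 12 we meet a morphism for which the $w_p$ do vary.

The first difficulty is met by replacing symmetric points with a finite set of orbits that both $\sigma$ and $\tilde\sigma$ must permute: the asymptotic orbits. The second is met by counting not letters but scattered subwords, degree by degree, together with the next lemma.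

## 7. Bounded letter counts and aperiodicity

**Lemma 3.** If $c\in\mathbb Z^{\mathcal A}$ and $\{\langle c,\Psi(u)\rangle:u\in L\}$ is bounded, then $c=0$.

*Proof.* View $c$ as a row vector. The entry of $cM^n$ at the letter $a$ is $\langle c,\Psi(\sigma^n(a))\rangle$, and $\sigma^n(a)\in L$. So the vectors $cM^n$ are integer vectors bounded uniformly in $n$, and there are finitely many of them. Hence $cM^n=cM^{n+q}$ for some $n\ge0$, $q\ge1$, that is, $cM^n(M^q-I)=0$. By (H), $0$ is not an eigenvalue, so $M$ is invertible; and $\lambda^q\ne1$ for every eigenvalue $\lambda$, so $M^q-I$ is invertible. Thus $c=0$. $\square$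

Both parts of (H) are used, and this lemma is where the exclusion of roots of unity enters.

**(F2)** *No right-infinite word with all factors in $L$ is eventually periodic.*

*Proof.* Suppose $uv^\omega$, $v$ non-empty, is such a word. By uniform recurrence every word of $L$ occurs in $v^\omega$. As $d\ge2$, there is $0\ne c\in\mathbb Z^{\mathcal A}$ with $\langle c,\Psi(v)\rangle=0$. A factor of $v^\omega$ is either shorter than $2|v|$ or of the form $v'v^mv''$ with $v'$ a suffix and $v''$ a prefix of $v$, so $\langle c,\Psi(\cdot)\rangle$ is bounded on factors of $v^\omega$, hence on $L$. This contradicts Lemma 3. $\square$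

## 8. Recognizability: cutting a point into $\sigma$-blocks

For the permutation of orbits we need $\sigma$ to be injective on $X$, and on orbits. The tool is a theorem of B. Mossé, from *Puissances de mots et reconnaissabilité des points fixes d'une substitution*, Theoret. Comput. Sci. 99 (1992), which we quote. Let $E=\{|\sigma({\bf x}_{[0,n)})|:n\ge0\}$ be the set of cutting points of ${\bf x}=\sigma({\bf x})$ into blocks.

**Mossé's theorem.** If $\sigma$ is primitive and its fixed point ${\bf x}$ is not eventually periodic, there is $\ell$ such that for all $i,i'\ge\ell$: if $i\in E$ and ${\bf x}_{[i-\ell,i+\ell)}={\bf x}_{[i'-\ell,i'+\ell)}$, then $i'\in E$.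

For Fibonacci this is visible: the blocks $ab$ and $a$ each contain exactly one $a$, at their beginning, so $i\in E$ if and only if ${\bf x}_i=a$, and $\ell=1$ works.

By (F2), Mossé's theorem applies to our $\sigma$ and ${\bf x}$.

**(F3)** *If $S^k\sigma(y)=S^{k'}\sigma(y')$ with $y,y'\in X$, $0\le k<|\sigma(y_0)|$ and $0\le k'<|\sigma(y'_0)|$, then $(y,k)=(y',k')$.*

*Proof.* Let $z=S^k\sigma(y)=S^{k'}\sigma(y')$. Each representation cuts $z$ into blocks, $\sigma(y_p)$ respectively $\sigma(y'_p)$. We first show that the cutting points coincide. Suppose $i$ is a cutting point for $(y,k)$ but not for $(y',k')$. Take a factor of $y$ whose $\sigma$-image covers the window $[i-\ell,i+\ell)$ of $z$. This factor occurs in ${\bf x}$, and ${\bf x}=\sigma({\bf x})$, so $z_{[i-\ell,i+\ell)}$ occurs in ${\bf x}$ centred at an element of $E$. Do the same with $y'$: now $i$ lies strictly inside a block $\sigma(y'_p)$, so $z_{[i-\ell,i+\ell)}$ also occurs in ${\bf x}$ centred at a position strictly inside a block, which is not in $E$. In both occurrences the centre is at least $\ell$, because the window fits. This contradicts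 Mossé's theorem. By symmetry the cutting points coincide.

The block $\sigma(y_0)$ occupies $[-k,-k+|\sigma(y_0)|)$, which contains $0$. So the largest cutting point $\le0$ is $-k$, and likewise it is $-k'$. Hence $k=k'$, and $\sigma(y_p)=\sigma(y'_p)$ for all $p$. As $M$ is invertible, its columns are distinct, so $\sigma$ is injective on letters and $y=y'$. $\square$

Two consequences:

**(R1)** $\sigma$ is injective on $X$. This is (F3) with $k=k'=0$.

**(R2)** If $\sigma(y')=S^k\sigma(y)$ with $y,y'\in X$, $k\in\mathbb Z$, then $y'=S^iy$ for some $i$. Indeed, position $k$ of $\sigma(y)$ lies in some block $\sigma(y_i)$, so $S^k\sigma(y)=S^{k_0}\sigma(S^iy)$ with $0\le k_0<|\sigma(y_i)|$. Now (F3) gives $y'=S^iy$.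

**The mirror.** Suppose $L$ is closed under reversal. Then $RX=X$, and $\tilde\sigma=R\sigma R$ maps $X$ to $X$. Moreover (R1) and (R2) hold for $\tilde\sigma$. (R1) is clear, since $R$ is a bijection. For (R2), let $\tilde\sigma(y')=S^k\tilde\sigma(y)$, that is, $R\sigma(Ry')=S^kR\sigma(Ry)=RS^{-k}\sigma(Ry)$. So $\sigma(Ry')=S^{-k}\sigma(Ry)$, and (R2) gives $Ry'=S^iRy=RS^{-i}y$, hence $y'=S^{-i}y$.

## 9. Finitely many asymptotic orbits

**Definition (asymptotic points).** $\mathrm{Asy}$ is the set of $y\in X$ for which there are $y'\in X$, $y'\ne y$, and $m\in\mathbb Z$ with $y_i=y'_i$ for all $i\ge m$. It is shift-invariant.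

*Fibonacci.* Both $aa$ and $ba$ are factors. We have $\phi^2(a)=aba$ and $\phi^2(b)=ab$, so $\phi^2$ preserves the last letters $a$ and $b$ and the first letter $a$. Hence the limits
$$y^a=\lim_n\phi^{2n}(a).\phi^{2n}(a),\qquad y^b=\lim_n\phi^{2n}(b).\phi^{2n}(a)$$
exist and lie in $X$. Both have the Fibonacci word as right half and they differ at index $-1$, so they lie in $\mathrm{Asy}$. Since $\phi(a)$ ends with $b$, $\phi(b)$ ends with $a$, and $\phi$ fixes the right half, $\phi$ exchanges $y^a$ and $y^b$.

**Lemma 4.** $\mathrm{Asy}$ is non-empty and is a union of finitely many shift orbits.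

*Proof.* **Step 1: $\mathrm{Asy}$ is non-empty.** Suppose $\pi(n+1)=\pi(n)$ for some $n$. Then every word of length $n$ in $L$ has a unique right extension. As some word of length $n$ repeats in ${\bf x}$, the word ${\bf x}$ is eventually periodic, contradicting (F2). So $\pi(n+1)>\pi(n)$ for all $n$. Counting words of length $n+1$ by their suffix of length $n$, some $v\in L$ of length $n$ has two left extensions $\alpha v,\beta v\in L$, $\alpha\ne\beta$. Both occur in points of $X$, so there are two points of $X$ that agree on $[0,n)$ and differ at $-1$. Let $n\to\infty$ along a subsequence on which the two letters at $-1$ are constant and both points converge. The limits $y,y'\in X$ agree on $[0,\infty)$ and $y_{-1}\ne y'_{-1}$.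

**Step 2: finitely many branching right halves.** Let $\mathrm{LS}$ be the set of right-infinite words $s$ for which there are $y,y'\in X$ with $y_{[0,\infty)}=y'_{[0,\infty)}=s$ and $y_{-1}\ne y'_{-1}$. If $\mathrm{LS}$ contains $N$ distinct words, then for all large $n$ their prefixes of length $n$ are distinct and each has at least two left extensions in $L$. Every other word of length $n$ has at least one. So $\pi(n+1)-\pi(n)\ge N$ for all large $n$, and (F1) forces $N\le C$. Thus $|\mathrm{LS}|\le C$.

**Step 3: every orbit in $\mathrm{Asy}$ passes through $\mathrm{LS}$.** Let $y\in\mathrm{Asy}$ with partner $y'$. Since $y\ne y'$, there is a smallest $m$ such that they agree on $[m,\infty)$. Then $S^my$ and $S^my'$ agree on $[0,\infty)$ and differ at $-1$, so the right half of $S^my$ is in $\mathrm{LS}$.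

**Step 4: each right half in $\mathrm{LS}$ belongs to boundedly many points.** Let $s\in\mathrm{LS}$ and let $y^{(1)},\dots,y^{(n)}\in X$ be distinct points with right half $s$. Choose $N$ such that the words $y^{(i)}_{[-N,0)}$ are pairwise distinct. Consider the tree whose vertices are the words $y^{(i)}_{[-q,0)}$, $0\le q\le N$, with the empty word as root, where the children of $v$ are the words $\alpha v$, $\alpha\in\mathcal A$, in the set. It has $n$ leaves and at most $d$ children per vertex. The number of leaves minus $1$ is the sum of (number of children $-1$) over non-leaf vertices, so at least $(n-1)/(d-1)$ vertices $v$ have two or more children. For each such $v$ two of our points have left halves ending in $\alpha v$ and $\beta v$ with $\alpha\ne\beta$. Shifting them by $-|v|$ shows that $vs\in\mathrm{LS}$.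

Distinct $v$ give distinct words $vs$. For equal lengths this is clear. If $|v|<|v'|$ and $vs=v's$, then $v$ is a prefix of $v'$, say $v'=vv''$ with $v''$ non-empty, and $s=v''s$. So $s$ is periodic, contradicting (F2). Hence $(n-1)/(d-1)\le|\mathrm{LS}|\le C$, so $n\le 1+C(d-1)$.

By Steps 2–4 there are at most $C(1+C(d-1))$ orbits. $\square$

## 10. (ii)$\Rightarrow$(iii): $\sigma^k$ is conjugate to its mirror

Assume that $L$ is closed under reversal.

**Step 1: a point $y$ on whose orbit a power of $\sigma$ and its mirror both act.** Let $\mathcal O$ be the set of orbits in $\mathrm{Asy}$; by Lemma 4 it is finite and non-empty. Let $y,y'$ be distinct points of $X$ agreeing on $[m,\infty)$. Replacing both by $S^m y$, $S^m y'$, we may take $m=0$. Then $\sigma(y),\sigma(y')\in X$ agree on $[0,\infty)$ and are distinct by (R1). By $\sigma(Sy)=S^{|\sigma(y_0)|}\sigma(y)$, $\sigma$ maps orbits into orbits. So $\sigma$ maps $\mathrm{Asy}$ to itself and induces a map $f:\mathcal O\to\mathcal O$. By (R2), $f$ is injective, and since $\mathcal O$ is finite it is a permutation. The same argument with (R1) and (R2)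 for $\tilde\sigma$ shows that $\tilde\sigma$ induces a permutation $g$ of $\mathcal O$.

Choose $k\ge1$ with $f^k=g^k=\mathrm{id}$ and put $\rho=\sigma^k$, $\tau=\tilde\sigma^{\,k}=\tilde\rho$. Fix $y$ in an orbit of $\mathcal O$. Then $\rho(y)=S^my$ and $\tau(y)=S^ny$ for some $m,n\in\mathbb Z$, so
$$\rho(y)=S^j\tau(y),\qquad j=m-n .$$
If $j<0$, exchange the names of $\rho$ and $\tau$. So we may assume $j\ge0$, where now $\{\rho,\tau\}=\{\sigma^k,\tilde\sigma^{\,k}\}$ and still $\tau=\tilde\rho$.

**Step 2: the bridging words $w_p$.** We turn the equality of points into equations between words. Let $z=\tau(y)$, $t_0=0$ and $t_{p+1}-t_p=|\tau(y_p)|=|\rho(y_p)|$ for $p\in\mathbb Z$. Since $\rho(y)=S^jz$,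
$$z_{[t_p,t_{p+1})}=\tau(y_p),\qquad z_{[t_p+j,\,t_{p+1}+j)}=\rho(y_p).$$
Put $w_p=z_{[t_p,t_p+j)}$, a word of length $j$. The word $z_{[t_p,\,t_{p+1}+j)}$ starts with the block $\tau(y_p)$, followed by $w_{p+1}$; it also starts with $w_p$, followed by $\rho(y_p)$. So
$$\tau(y_p)\,w_{p+1}=w_p\,\rho(y_p)\qquad(p\in\mathbb Z).\tag{1}$$

**Step 3: $w_p$ does not depend on $p$.** The purpose is to turn the family (1) into a genuine conjugacy. Letter counts of $w_p$ are constant, as we saw; we now count all scattered subwords.

**Definition (scattered subwords).** Let $\mu:\mathcal A^*\to\mathbb Z\langle\mathcal A\rangle$ be the monoid morphism into the ring of noncommutative polynomials with $\mu(\alpha)=1+\alpha$. Expanding the product, the coefficient of a word $v$ in $\mu(w)$ is the number of occurrences of $v$ as a scattered subword of $w$. Let $[w]_n$ be the homogeneous part of degree $n$ of $\mu(w)$. For example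
$$\mu(aba)=(1+a)(1+b)(1+a)=1+(2a+b)+(ab+ba+aa)+aba .$$
In general $[w]_0=1$ and $[w]_{|w|}=w$: the top degree remembers the whole word.

*Claim: for $0\le n\le j$, $[w_p]_n$ is independent of $p$.* For $n=0$ it equals $1$. Let $n\ge1$ and assume that $[w_p]_i=:H_i$ is independent of $p$ for all $i<n$. Apply $\mu$ to (1) and take the part of degree $n$. With $a=y_p$,
$$[w_{p+1}]_n+\sum_{i=1}^n[\tau(a)]_iH_{n-i}=[w_p]_n+\sum_{i=1}^nH_{n-i}[\rho(a)]_i ,$$
where the terms with $i=0$ have been written separately. Hence
$$[w_{p+1}]_n-[w_p]_n=D(y_p),\qquad D(a)=\sum_{i=1}^n\big(H_{n-i}[\rho(a)]_i-[\tau(a)]_iH_{n-i}\big).$$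
The point is that $D(a)$ depends only on the *letter* $a$: the induction hypothesis has removed every other dependence on $p$. Fix a word $v$ of length $n$, let $c_a\in\mathbb Z$ be the coefficient of $v$ in $D(a)$, and put $c=(c_a)_{a\in\mathcal A}$. Summing from $p$ to $p'-1$, for $p<p'$ the coefficient of $v$ in $[w_{p'}]_n-[w_p]_n$ is
$$\sum_{p\le s<p'}c_{y_s}=\langle c,\Psi(y_{[p,p')})\rangle .$$
On the other hand, a word of length $j$ has at most $2^j$ sets of positions, so the coefficients of $v$ in $[w_p]_n$ and in $[w_{p'}]_n$ lie in $[0,2^j]$, and their difference is at most $2^j$ in absolute value. Every non-empty $u\in L$ is of the form $y_{[p,p')}$. So $\langle c,\Psi(\cdot)\rangle$ is bounded on $L$, and $c=0$ by Lemma 3. As $v$ was arbitrary, $D=0$ and $[w_p]_n$ is independent of $p$. This proves the claim.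

For $n=j$ the claim says that $w_p=[w_p]_j$ is independent of $p$. Call it $w$. Every letter occurs in $y$, so (1) becomes
$$\tilde\rho(\alpha)\,w=w\,\rho(\alpha)\quad\text{for all }\alpha\in\mathcal A,\qquad \rho\in\{\sigma^k,\tilde\sigma^{\,k}\}.\tag{2}$$

*Fibonacci.* From $\phi(\alpha)a=a\tilde\phi(\alpha)$ we get $\tilde\phi(y)=S\phi(y)$ for every $y$. With $\rho=\tilde\phi$, $\tau=\phi$, $j=1$, the word $w_p$ is the first letter of $\phi(y_p)$, which is always $a$. The proof as written would take an even $k$ here, because $\phi$ exchanges the orbits of $y^a$ and $y^b$. These are indeed two orbits: if $y^b=S^iy^a$ with $i\neq0$, then comparing right halves shows that the Fibonacci word is eventually periodic, against (F2); and $i=0$ is excluded by $y^a\neq y^b$. For $k=2$: $\phi^2:\ a\mapsto aba,\ b\mapsto ab$, $\tilde\phi^{\,2}:\ a\mapsto aba,\ b\mapsto ba$, and $w=aba$ satisfies $\phi^2(\alpha)w=w\tilde\phi^{\,2}(\alpha)$, as $aba\cdot aba=aba\cdot aba$ and $ab\cdot aba=aba\cdot ba$.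

**Step 4: from a self-mirror conjugacy to class $\mathcal P$.** It remains to convert (2) into a conjugate of $\sigma^k$ in class $\mathcal P$. The word $w$ will turn out to be a palindrome, and we conjugate by half of it.

**Lemma 5.** Let $\varphi$ be non-erasing and $w$ a word such that either (A) $\tilde\varphi(\alpha)w=w\varphi(\alpha)$ for all $\alpha$, or (B) $\varphi(\alpha)w=w\tilde\varphi(\alpha)$ for all $\alpha$. Then $\varphi$ has a conjugate in class $\mathcal P$.

*Proof.* *The word $w$ is a palindrome.* In case (A), reversing both sides gives $\tilde w\varphi(\alpha)=\tilde\varphi(\alpha)\tilde w$, so $\tilde w$ satisfies the same relation as $w$. Iterating, $\tilde\varphi(u)w=w\varphi(u)$ and $\tilde\varphi(u)\tilde w=\tilde w\varphi(u)$ for every word $u$. Take $u=\alpha^N$ with $|\varphi(u)|\ge|w|$. Then $w$ and $\tilde w$ are both prefixes of $\tilde\varphi(u)$, and they have the same length, so $w=\tilde w$. In case (B) exchange $\varphi$ and $\tilde\varphi$. Write $w=r\,c\,\tilde r$ with $c$ empty or a letter.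

*Case (A).* The word $w\varphi(\alpha)=rc\,\tilde r\varphi(\alpha)$ ends with $\tilde r\varphi(\alpha)$. It equals $\tilde\varphi(\alpha)w$, so it also ends with $\tilde r$. Hence $\tilde r$ is a suffix of $\tilde r\varphi(\alpha)$, and we may define $\psi$ by
$$\psi(\alpha)\tilde r=\tilde r\varphi(\alpha).$$
Reversing, $r\tilde\psi(\alpha)=\tilde\varphi(\alpha)r$. Therefore
$$r\,\tilde\psi(\alpha)\,c\,\tilde r=\tilde\varphi(\alpha)\,rc\tilde r=\tilde\varphi(\alpha)w=w\varphi(\alpha)=rc\,\tilde r\varphi(\alpha)=rc\,\psi(\alpha)\,\tilde r,$$
and cancelling, $\tilde\psi(\alpha)c=c\psi(\alpha)$.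

If $c$ is empty, every $\psi(\alpha)$ is a palindrome, so $\psi\in\mathcal P$ with $p$ empty, and $\psi$ is a conjugate of $\varphi$. If $c$ is a letter, the non-empty word $\psi(\alpha)$ ends with $c$. Writing $\psi(\alpha)=q_\alpha c$ we get $c\tilde q_\alpha c=cq_\alpha c$, so $q_\alpha$ is a palindrome. The morphism $\psi'(\alpha)=c\,q_\alpha$ is in class $\mathcal P$ with $p=c$, and
$$\psi'(\alpha)\,c\tilde r=c\,q_\alpha c\,\tilde r=c\,\psi(\alpha)\tilde r=c\tilde r\,\varphi(\alpha),$$
so $\psi'$ is a conjugate of $\varphi$.

*Case (B).* The word $\varphi(\alpha)w=w\tilde\varphi(\alpha)$ begins with $\varphi(\alpha)r$ and with $r$, so we may define $\psi$ by $\varphi(\alpha)r=r\psi(\alpha)$. Reversing, $\tilde r\tilde\varphi(\alpha)=\tilde\psi(\alpha)\tilde r$. Then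
$$r\,\psi(\alpha)\,c\,\tilde r=\varphi(\alpha)\,rc\tilde r=\varphi(\alpha)w=w\tilde\varphi(\alpha)=rc\,\tilde r\tilde\varphi(\alpha)=rc\,\tilde\psi(\alpha)\,\tilde r,$$
so $\psi(\alpha)c=c\tilde\psi(\alpha)$. If $c$ is empty, all $\psi(\alpha)$ are palindromes. Otherwise the non-empty word $\psi(\alpha)$ begins with $c$; writing $\psi(\alpha)=cq_\alpha$ we get $cq_\alpha c=c\tilde q_\alpha c$, so $q_\alpha$ is a palindrome. In both cases $\psi\in\mathcal P$, and $r\psi(\alpha)=\varphi(\alpha)r$ shows that $\psi$ is a conjugate of $\varphi$. $\square$

For $\phi^2$ and $w=aba$ we are in case (B) with $r=a$, $c=b$. From $aba\cdot a=a\cdot baa$ and $ab\cdot a=a\cdot ba$ we read off $\psi:\ a\mapsto baa,\ b\mapsto ba$, which is in class $\mathcal P$ with $p=b$, $q_a=aa$, $q_b=a$.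

By (2), Lemma 5 applies to $\varphi=\sigma^k$: in case (A) if $\rho=\sigma^k$, in case (B) if $\rho=\tilde\sigma^{\,k}$. This proves (iii). $\square$

## 11. (i)$\Rightarrow$(ii) and (iii)$\Rightarrow$(i)

**(i)$\Rightarrow$(ii).** There are palindromes in $L$ of arbitrarily large length. Let $u\in L$. By uniform recurrence $u$ occurs in a long enough palindrome of $L$. Reversing that palindrome, $\tilde u$ occurs in it too, so $\tilde u\in L$. $\square$

**(iii)$\Rightarrow$(i).** Let $\varphi=\sigma^k$ have a conjugate $\psi$ with $\psi(\alpha)=p\,q_\alpha$ as in the definition of class $\mathcal P$. We produce long palindromes with $\psi$, but must check that they lie in $L$.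

**Step 1: $\psi(L)\subset L$.** Let $v\in L$. Recall $|\psi(u)|=|\varphi(u)|$ for all $u$.

Suppose $w\psi(\alpha)=\varphi(\alpha)w$ for all $\alpha$. Choose $v''$ with $vv''\in L$ and $|\varphi(v'')|\ge|w|$. Then $\varphi(vv'')w=w\psi(v)\psi(v'')$, and $|w\psi(v)|\le|\varphi(vv'')|$, so $w\psi(v)$ is a prefix of $\varphi(vv'')\in L$. Hence $\psi(v)\in L$.

Suppose $\psi(\alpha)w=w\varphi(\alpha)$ for all $\alpha$. Choose $v''$ with $v''v\in L$ and $|\varphi(v'')|\ge|w|$. Then $\psi(v'')\psi(v)w=w\varphi(v''v)$, and $|\psi(v)w|\le|\varphi(v''v)|$, so $\psi(v)w$ is a suffix of $\varphi(v''v)\in L$. Hence $\psi(v)\in L$.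

**Step 2: a palindrome of $L$ yields another one.** If $u=\alpha_1\cdots\alpha_n\in L$ is a palindrome, then
$$\psi(u)p=p\,q_{\alpha_1}\,p\,q_{\alpha_2}\,p\cdots p\,q_{\alpha_n}\,p$$
is a palindrome, since $q_{\alpha_i}=q_{\alpha_{n+1-i}}$ and all the $q$'s and $p$ are palindromes. It lies in $L$: choose a letter $b$ with $ub\in L$; then $\psi(u)p$ is a prefix of $\psi(u)\,p\,q_b=\psi(ub)\in L$.

**Step 3: lengths are unbounded.** Start from a letter $\alpha$ and iterate $u\mapsto\psi(u)p$. After $n$ steps the palindrome has $\psi^n(\alpha)$ as a prefix. As $\psi$ and $\varphi$ have the same incidence matrix, $|\psi^n(\alpha)|=|\sigma^{kn}(\alpha)|\to\infty$. So ${\bf x}$ is palindromic. $\square$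

This completes the proof of Theorem 1 and, by Section 3, of the answer to the problem. The two implications of this section did not use (H).

## 12. Eigenvalue $1$, eigenvalue $0$: two morphisms outside the theorem

We now prove Proposition 2.

**Part (a).** The eigenvalues of the matrix of $\gamma$ are $1$ and $1\pm\sqrt2$, so $1$ is an eigenvalue and $0$ is not. For $n\ge1$ the morphism $\gamma^n$ lies in $\mathrm{Stab}({\bf x}_\gamma)$, and $\gamma^n\neq\mathrm{Id}$ because $(1+\sqrt2)^n\ne1$ is an eigenvalue of its matrix. By the known result, $\gamma^n$ has no conjugate in class $\mathcal P$. $\square$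

**Part (b).** Let $g=001011$, so $\tilde g=110100$, and define
$$\theta(0)=g0\tilde g,\quad\theta(1)=g\tilde g,\qquad \kappa(0)=ab,\ \kappa(1)=ac,$$
$$\sigma(a)=\kappa(g),\quad\sigma(b)=\kappa(0\tilde g),\quad\sigma(c)=\kappa(\tilde g).$$

**Step 1: the fixed point.** We have $\sigma(\kappa(0))=\sigma(ab)=\kappa(g0\tilde g)=\kappa(\theta(0))$ and $\sigma(\kappa(1))=\sigma(ac)=\kappa(g\tilde g)=\kappa(\theta(1))$, so $\sigma\kappa=\kappa\theta$. Since $\theta(0)$ begins with $0$, there is an infinite word ${\bf t}=\theta({\bf t})$ starting with $0$. Put ${\bf x}=\kappa({\bf t})$. Then $\sigma({\bf x})=\kappa(\theta({\bf t}))={\bf x}$.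

**Step 2: the matrix.** Each of $g,\tilde g$ has three $0$'s and three $1$'s, so in the order $a,b,c$
$$M=\begin{pmatrix}6&7&6\\3&4&3\\3&3&3\end{pmatrix}.$$
It is positive, so $\sigma$ is primitive. Its trace is $13$, its principal $2\times2$ minors are $24-21=3$, $18-18=0$ and $12-9=3$, with sum $6$, and its determinant is $0$ since two columns are equal. So the characteristic polynomial is $x^3-13x^2+6x=x(x^2-13x+6)$. The roots are $0$ and $(13\pm\sqrt{145})/2$; the last two are real and different from $\pm1$, so no root is a root of unity.

**Step 3: ${\bf x}$ is palindromic.** The words $\theta(0)$ and $\theta(1)$ are palindromes, so $\theta$ maps palindromes to palindromes, and the prefixes $\theta^n(0)$ of ${\bf t}$ are palindromes of unbounded length. If $u$ is a palindrome then so is $\kappa(u)a$, which has the form $a\beta_1a\beta_2a\cdots a\beta_na$ with $\beta_i\in\{b,c\}$ and $\beta_i=\beta_{n+1-i}$. In ${\bf x}$ the prefix $\kappa(\theta^n(0))$ is followed by $a$, so ${\bf x}$ is palindromic.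

**Step 4: a power with a conjugate in $\mathcal P$ would make $\kappa(\theta^{n-1}(g))$ and $\kappa(\theta^{n-1}(\tilde g))$ conjugate words.** Write $u\sim v$ if $u=st$ and $v=ts$ for some $s,t$, that is, if $u$ and $v$ spell the same cyclic word. Recall that $uw=wv$ with $u$ non-empty implies $u\sim v$: as $u^Nw=wv^N$, $w$ is a prefix of a power of $u$, so $w=u^is$ with $u=st$; then $uw=u^{i}sts=w\,ts$, so $v=ts$.

Suppose $\sigma^n$, $n\ge1$, has a conjugate $\psi\in\mathcal P$, $\psi(\alpha)=pq_\alpha$. Then
$$\sigma^n(a)\sim\psi(a)=pq_a\sim q_ap=\widetilde{\psi(a)}\sim\widetilde{\sigma^n(a)} .$$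
Here $\sigma^n(a)=\sigma^{n-1}(\kappa(g))=\kappa(\theta^{n-1}(g))$. For $u=u_1\cdots u_m$ with $\kappa(u_i)=a\beta_i$ we have $\widetilde{\kappa(u)}=\beta_ma\cdots\beta_1a\sim a\beta_m\cdots a\beta_1=\kappa(\tilde u)$. Finally the reversal of $\theta^{n-1}(g)$ is $\theta^{n-1}(\tilde g)$, because $\theta(0),\theta(1)$ are palindromes. Altogether $\kappa(\theta^{n-1}(g))\sim\kappa(\theta^{n-1}(\tilde g))$.

**Step 5: cancelling $\kappa$ and $\theta$.** First, $\kappa(u)\sim\kappa(v)$ implies $u\sim v$: cutting the cyclic word before each $a$ recovers the cyclic sequence of blocks $ab$, $ac$. Second, $\theta(u)\sim\theta(v)$ implies $u\sim v$. Indeed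
$$\theta(0)=0010110110100,\qquad\theta(1)=001011110100$$
contain no $0000$, both begin with $001$ and both end with $100$. So in a cyclic concatenation of these words the factors $0000$ are exactly those at the junctions $\tilde g\,.\,g$, one at each junction. Cutting each $0000$ in the middle recovers the cyclic word of blocks, and $\theta(0)\ne\theta(1)$.

Applying the first cancellation once and the second $n-1$ times gives $g\sim\tilde g$. But in the cyclic word $001011$ the unique factor $00$ is followed by $10$, while in the cyclic word $110100$ the unique factor $00$ is followed by $11$. This is a contradiction. So no power $\sigma^n$, $n\ge1$, has a conjugate in class $\mathcal P$. $\square$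

**Where the proof of Theorem 1 breaks for this $\sigma$.** We can watch Step 3 of Section 10 fail. Let $\kappa'(0)=ba$, $\kappa'(1)=ca$. Then $\tilde\sigma(a)=\kappa'(\tilde g)$, $\tilde\sigma(b)=\kappa'(g0)$, $\tilde\sigma(c)=\kappa'(g)$, so $\tilde\sigma\kappa'=\kappa'\theta$. Let $T\in\{0,1\}^{\mathbb Z}$ have all its factors among those of ${\bf t}$, and let $y=\kappa(T)$. Then $Sy=\kappa'(T)$, and $\sigma(y)=\kappa(\theta(T))$. Since $y_0=a$ and $|\sigma(a)|=12$,
$$S^{12}\tilde\sigma(y)=\tilde\sigma(Sy)=\kappa'(\theta(T))=S\kappa(\theta(T))=S\sigma(y),$$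
that is, $\sigma(y)=S^{11}\tilde\sigma(y)$. So a common orbit exists already for $k=1$, with $\rho=\sigma$, $\tau=\tilde\sigma$, $j=11$. All blocks $\tilde\sigma(y_p)$ have length at least $12$, so $w_p$ is the prefix of length $11$ of $\tilde\sigma(y_p)$:
$$w_p=cacabacabab\ \text{ if } y_p=a,\qquad w_p=babacabacac\ \text{ if } y_p\in\{b,c\}.$$
These two words have the same letter counts (five $a$, three $b$, three $c$), so degree $1$ sees nothing. In degree $2$, the scattered subword $bc$ occurs once in the first and $8$ times in the second (delete the $a$'s: $ccbcbb$ and $bbcbcc$). As the letters of $y$ alternate between $a$ and $\{b,c\}$, the vector $c$ of Step 3 for $v=bc$ is $(7,-7,-7)$. It is non-zero, it satisfies $cM=0$, and $\langle c,\Psi(\cdot)\rangle$ takes only the values $0,\pm7$ on factors of ${\bf x}$. The conclusion of Lemma 3 fails, and with it the constancy of $w_p$.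

**This $\sigma$ is not a counterexample to the Conjecture.** The morphism
$$a\mapsto a,\qquad b\mapsto a^{-1}\kappa(\theta(0)),\qquad c\mapsto a^{-1}\kappa(\theta(1)),$$
where $a^{-1}$ deletes the initial $a$, sends $\kappa(0)=ab$ to $\kappa(\theta(0))$ and $\kappa(1)=ac$ to $\kappa(\theta(1))$. So it maps ${\bf x}=\kappa({\bf t})$ to $\kappa(\theta({\bf t}))={\bf x}$ and lies in $\mathrm{Stab}({\bf x})\setminus\{\mathrm{Id}\}$. Its images are palindromes: $a^{-1}\kappa(u)=\beta_1a\beta_2a\cdots a\beta_n$ is a palindrome whenever $u$ is, and $\theta(0),\theta(1)$ are palindromes. Thus it is in class $\mathcal P$ with $p$ empty. Example (b) shows only that $\det M\ne0$ cannot be dropped from the statement about powers of $\sigma$.
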